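# A separable, totally countably compact regular space with only constant maps into $T_1$ spaces of small pseudocharacter

Conventions used throughout. A space is regular if it is $T_1$ and every point can be separated from any closed set not containing it by disjoint open sets; regular spaces are therefore Hausdorff. The letters $\kappa,\lambda$ denote infinite cardinals, $\omega=\{0,1,2,\dots\}$, $\mathfrak c=2^\omega$, and ordinals carry the order topology.

## 1. The plank $\lambda\times(\lambda+1)$: from the diagonal to the top edge

Fix a regular uncountable cardinal $\lambda$. The object on which everything turns is the plank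
$$L=\lambda\times(\lambda+1)$$
with the product topology. Draw the first coordinate horizontally and the second vertically. There is a top edge at height $\lambda$ but no right edge. Two subsets matter, the diagonal and the top edge:
$$d_\alpha=(\alpha,\alpha),\qquad b_\alpha=(\alpha,\lambda)\qquad(\alpha<\lambda),\qquad \Delta=\{d_\alpha:\alpha<\lambda\},\qquad B=\{b_\alpha:\alpha<\lambda\}.$$
Both are closed in $L$: the set $\Delta$ is the trace on $L$ of the diagonal of $(\lambda+1)^2$, and $B=\lambda\times\{\lambda\}$. They are disjoint. Projection to the first coordinate maps each of them homeomorphically onto $\lambda$, so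
$$h:B\to\Delta,\qquad h(b_\alpha)=d_\alpha,$$
is a homeomorphism. A *tail* of $\Delta$ is a set $\{d_\alpha:\gamma<\alpha<\lambda\}$ with $\gamma<\lambda$; tails of $B$ are defined in the same way.

The plank is a one-way transmission device. If a continuous map into a space with "few open sets at each point" sends a tail of the diagonal into an open set $V$, it must send a tail of the top edge into the same $V$. The rest of this section proves that.

We use Fodor's lemma: if $A\subset\lambda$ is stationary and $\rho:A\to\lambda$ satisfies $\rho(\alpha)<\alpha$ for all $\alpha\in A$, then $\rho$ is constant on a stationary subset of $A$. The limit ordinals in $(\gamma_0,\lambda)$ form a closed unbounded, hence stationary, set. Stationary sets are unbounded.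

**Lemma 1 (squares).** Let $O\subset L$ be open and suppose $d_\alpha\in O$ for all $\alpha>\gamma_0$. Then there is $\gamma<\lambda$ with $(\gamma,\lambda)\times(\gamma,\lambda)\subset O$. Consequently $b_\alpha\in\overline O$ for all $\alpha>\gamma$.

**Proof.** For each limit $\alpha\in(\gamma_0,\lambda)$ the open set $O$ contains $(\alpha,\alpha)$, so there is $\rho(\alpha)<\alpha$ with $(\rho(\alpha),\alpha]^2\subset O$. By Fodor's lemma there are a stationary $T\subset\lambda$ and a $\gamma<\lambda$ with $\rho(\alpha)=\gamma$ for all $\alpha\in T$. Given $\xi,\eta\in(\gamma,\lambda)$, pick $\alpha\in T$ with $\alpha\ge\max(\xi,\eta)$. Then $(\xi,\eta)\in(\gamma,\alpha]^2\subset O$. For the last sentence, a neighborhood of $b_\alpha$ contains $\{\alpha\}\times(\beta,\lambda]$ for some $\beta<\lambda$, and this meets $(\gamma,\lambda)^2$ when $\alpha>\gamma$. $\square$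

So openness alone moves us from a tail of $\Delta$ to a tail of $B$, at the price of a closure. To remove the closure we restrict the target of the map.

**Definition (pseudocharacter).** For a $T_1$ space $Y$, $\psi(Y)$ is the least infinite cardinal $\kappa$ such that every $y\in Y$ is the intersection of a family of at most $\kappa$ open subsets of $Y$.

For example, $\psi(\mathbb R)=\omega$. On the other hand $\psi(\lambda+1)=\lambda$. Indeed, if $\kappa<\lambda$ open sets contain the point $\lambda$, the $i$-th one contains some $(\beta_i,\lambda]$ with $\beta_i<\lambda$. By regularity of $\lambda$ we have $\beta^*=\sup_i\beta_i<\lambda$, so the intersection contains $(\beta^*,\lambda]$, which is more than one point. And $\lambda$ sets always suffice, since $\lambda+1$ has a base of size $\lambda$. The same supremum argument gives the following lemma.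

**Lemma 2 (transmission).** Let $Y$ be a $T_1$ space with $\psi(Y)<\lambda$, let $f:L\to Y$ be continuous and let $V\subset Y$ be open. If $f^{-1}(V)$ contains a tail of $\Delta$, then $f^{-1}(V)$ contains a tail of $B$.

**Proof.** By Lemma 1 there is $\gamma<\lambda$ with $(\gamma,\lambda)^2\subset f^{-1}(V)$. Fix $\alpha>\gamma$ and put $y'=f(b_\alpha)$. With $\kappa=\psi(Y)$, write $\{y'\}=\bigcap_{j<\kappa}V'_j$, where the $V_j'$ are open. Each $f^{-1}(V'_j)$ is an open set containing $(\alpha,\lambda)$, so it contains $\{\alpha\}\times(\beta_j,\lambda]$ for some $\beta_j<\lambda$. As $\kappa<\lambda$ and $\lambda$ is regular, $\beta^*=\sup_{j<\kappa}\beta_j<\lambda$, and $f$ is constantly $y'$ on $\{\alpha\}\times(\beta^*,\lambda]$. Choose $\beta$ with $\max(\beta^*,\gamma)<\beta<\lambda$. Then $(\alpha,\beta)\in(\gamma,\lambda)^2\subset f^{-1}(V)$, so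
$$f(b_\alpha)=y'=f(\alpha,\beta)\in V .$$
This holds for every $\alpha>\gamma$. $\square$

The bound on $\psi(Y)$ cannot be dropped. For the identity map $L\to L$ and the open set $V=\lambda\times\lambda$, we have $\Delta\subset V$ while $V\cap B=\emptyset$.

## 2. Spaces that admit only constant maps: definitions and theorems

The plank will be used to build spaces that cannot be mapped nontrivially into any space of small pseudocharacter.

**Definition (compactness properties).** A space $X$ is *countably compact* if every infinite subset of $X$ has an accumulation point in $X$. It is *totally countably compact* if every infinite subset of $X$ contains an infinite subset whose closure in $X$ is compact. It is *$\omega$-bounded* if every countable subset has compact closure.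

A totally countably compact space is countably compact, because an infinite subset of a compact set has an accumulation point there. An $\omega$-bounded space is totally countably compact. The ordinal $\omega_1$ is $\omega$-bounded and not compact: a countable subset lies in some compact $[0,\alpha]$. It is not separable, for the same reason. A separable example that is totally countably compact but not $\omega$-bounded is $\beta\omega\setminus\{u\}$ for $u\in\beta\omega\setminus\omega$. It fails to be $\omega$-bounded because $\omega$ is dense in it and it is not compact; it is totally countably compact by Lemma 3 below. This example is one ingredient of the construction.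

**Problem.** Is it consistent that there exist a cardinal $\kappa$ with $\kappa<\mathfrak c\le\kappa^{++}$ and a separable (totally) countably compact regular space $Q$ with at least two points such that for any $T_1$ space $Y$ with $\psi(Y)\le\kappa$, every continuous map $f:Q\to Y$ is constant?

The problem comes from Serhii Bardyla and Lyubomyr Zdomskyy, "On regular separable countably compact $\mathbb R$-rigid spaces", arXiv:2007.12171 (2020). The word "(totally)" marks two versions of it. The answer is yes for both, because of the following theorem.

**Theorem A (ZFC).** Let $\lambda$ be a regular uncountable cardinal with $\lambda\le\mathfrak c$. There is a regular separable totally countably compact space $Q$ with more than one point such that every continuous $g:Q\to Y$ into a $T_1$ space $Y$ with $\psi(Y)<\lambda$ is constant.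

**Corollary.** Let $\kappa<\mathfrak c$. Then Theorem A with $\lambda=\kappa^+\le\mathfrak c$ gives a space $Q$ that works for $\kappa$. Hence the answer to the problem is yes, in both versions.

**Proof.** Successor cardinals are regular, and $\psi(Y)\le\kappa$ means $\psi(Y)<\kappa^+$. A totally countably compact space is countably compact, so one $Q$ settles both versions. A cardinal with $\kappa<\mathfrak c\le\kappa^{++}$ exists, for example, under CH (take $\kappa=\omega$) and when $\mathfrak c=\omega_2$ (take $\kappa=\omega$ or $\kappa=\omega_1$). Both hypotheses are consistent with ZFC (Gödel, Cohen). $\square$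

**Theorem B (sharpness, ZFC).** For an infinite cardinal $\kappa$ the following are equivalent.

1. $\kappa<\mathfrak c$.
2. There is a separable totally countably compact regular $Q$, $|Q|\ge2$, all of whose continuous maps into $T_1$ spaces of pseudocharacter $\le\kappa$ are constant.
3. The same with "countably compact".
4. The same with no compactness requirement.

Moreover, if $\mathfrak c$ is regular, one $Q$ works simultaneously for all $T_1$ spaces $Y$ with $\psi(Y)<\mathfrak c$. "Totally countably compact" cannot be strengthened to "$\omega$-bounded".

## 3. What excludes such a $Q$: real-valued functions, $\omega$-boundedness, and $\kappa\ge\mathfrak c$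

Some cases can be decided by hand, and they show how little room there is.

Suppose $Q$ is Tychonoff with two points $x\ne y$. Then some continuous $f:Q\to\mathbb R$ has $f(x)\neq f(y)$. As $\psi(\mathbb R)=\omega\le\kappa$, such a $Q$ fails for every $\kappa$. So $Q$ must be regular but not Tychonoff. In particular $Q$ cannot be compact.

Suppose $Q$ is separable, regular and $\omega$-bounded. A countable dense set has compact closure, and this closure is $Q$. So $Q$ is compact Hausdorff, and if it has two points it has a nonconstant map to $\mathbb R$. This proves the last sentence of Theorem B.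

Suppose $\kappa\ge\mathfrak c$. We show that no separable regular $Q$ with two points works; this is (4)⇒(1). Let $D\subset Q$ be countable and dense. In a regular space the regular open sets (those with $U=\operatorname{int}\overline U$) form a base: if $x\in G$ with $G$ open, choose an open $V\ni x$ with $\overline V\subset G$; then $x\in\operatorname{int}\overline V\subset G$ and $\operatorname{int}\overline V$ is regular open. For a regular open $U$, density of $D$ gives $\overline U=\overline{U\cap D}$, hence $U=\operatorname{int}\overline{U\cap D}$. So $U$ is determined by a subset of $D$, and there are at most $2^\omega$ regular open sets. Since $Q$ is $T_1$, each point is the intersection of its basic neighborhoods, so $\psi(Q)\le w(Q)\le\mathfrak c\le\kappa$. Then $\mathrm{id}_Q$ is a nonconstant map into a $T_1$ space of pseudocharacter $\le\kappa$.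

**Proof of Theorem B from Theorem A.** (1)⇒(2) is Theorem A with $\lambda=\kappa^+$. (2)⇒(3)⇒(4) is clear. (4)⇒(1) and the statement on $\omega$-bounded spaces were just proved. If $\mathfrak c$ is regular, Theorem A with $\lambda=\mathfrak c$ gives the "moreover" part. $\square$

It remains to prove Theorem A. From now on $\lambda$ is a fixed regular uncountable cardinal with $\lambda\le\mathfrak c$, and $L,\Delta,B,h$ are as in Section 1.

## 4. The plank as a closed subspace of a separable totally countably compact space $S$

The plank has good compactness: a countable subset of $L$ lies in some $[0,\alpha]\times[0,\lambda]$ with $\alpha<\lambda$, because $\lambda$ has uncountable cofinality. This set is compact, so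
$$\text{every countable subset of } L \text{ has compact closure in } L. \tag{1}$$
But $L$ is not separable, since by (1) a dense countable set would make $L$ compact, and $L$ projects onto the noncompact $\lambda$. So we must place $L$ inside a separable space.

A first idea is to use a separable compact Hausdorff space $K\supset L$. This destroys the plank: in $K$ the closures of $\Delta$ and $B$ always meet. For if they were disjoint, normality of $K$ would give disjoint open $O\supset\overline\Delta$ and $O'\supset\overline B$. By Lemma 1, $O$ contains some $(\gamma,\lambda)^2$, and $O'$ contains $\{\alpha\}\times(\beta,\lambda]$ for some $\alpha>\gamma$ and $\beta<\lambda$; these meet. Later we glue $B$ to $\Delta$ and need them closed and disjoint. So the ambient space must be noncompact exactly enough to keep $L$ closed. The device is to put $L$ on a single fiber over a point $u\in\beta\omega\setminus\omega$ and to delete the rest of that fiber.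

Recall that the sets $\overline A$ with $A\subset\omega$ are clopen in $\beta\omega$, that they are all of its clopen sets (a clopen $C$ equals $\overline{C\cap\omega}$) and form a base, and that $\overline A\cap\overline{A'}=\emptyset$ if $A\cap A'=\emptyset$. Fix $u\in\beta\omega\setminus\omega$.

**Lemma 3.** Every infinite $W\subset\beta\omega$ has an infinite subset $W'$ with $u\notin\overline{W'}$.

**Proof.** We may take $W$ countable with $u\notin W$. If $W\setminus C$ is infinite for some clopen $C\ni u$, then $W'=W\setminus C$ works. Otherwise every clopen $C\ni u$ contains all but finitely many points of $W$, so an enumeration $W=\{w_n:n\in\omega\}$ without repetitions converges to $u$. We refute this.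

Inductively choose $n_0<n_1<\cdots$ and pairwise disjoint clopen sets $C_k=\overline{A_k}\ni w_{n_k}$ with $A_k\subset\omega$ and $u\notin C_k$. At stage $k$ the set $\beta\omega\setminus(C_0\cup\dots\cup C_{k-1})$ is a clopen neighborhood of $u$. So it contains some $w_{n_k}\ne u$ with $n_k>n_{k-1}$ (any index for $k=0$), and a small clopen neighborhood of $w_{n_k}$ inside it that misses $u$ serves as $C_k$. The sets $A_k=C_k\cap\omega$ are pairwise disjoint. Let $A=\bigcup_{k\text{ even}}A_k$. If $k$ is even, $w_{n_k}\in\overline{A_k}\subset\overline A$. If $k$ is odd, $A_k\cap A=\emptyset$, so $\overline{A_k}\cap\overline A=\emptyset$ and $w_{n_k}\notin\overline A$. Since $\overline A$ is clopen, a convergent sequence is eventually inside or eventually outside it. This is a contradiction. $\square$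

In particular, any infinite $W\subset\beta\omega\setminus\{u\}$ contains an infinite $W'$ whose closure in $\beta\omega$ is a compact subset of $\beta\omega\setminus\{u\}$. This justifies the example in Section 2.

Now $L$ is a subspace of $(\lambda+1)^2$, which is compact Hausdorff, zero-dimensional and of weight $\lambda$, hence embeds in $2^\lambda$. So regard $L\subset2^\lambda$ and define
$$S=\bigl(2^\lambda\times(\beta\omega\setminus\{u\})\bigr)\cup\bigl(L\times\{u\}\bigr)\subset2^\lambda\times\beta\omega .$$

**Proposition 4.** $S$ is Tychonoff, separable and totally countably compact, and $L\times\{u\}$ is closed in $S$.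

**Proof.** $S$ is a subspace of a compact Hausdorff space, so it is Tychonoff. Moreover $L\times\{u\}=S\cap(2^\lambda\times\{u\})$ is closed in $S$.

*Separability.* Since $\lambda\le\mathfrak c$, the Hewitt–Marczewski–Pondiczery theorem gives a countable dense $D_0\subset2^\lambda$. Then $D_0\times\omega\subset S$ is countable and dense in $2^\lambda\times\beta\omega$, hence dense in $S$.

*Total countable compactness.* Let $T\subset S$ be infinite. Recall that a compact subset of a Hausdorff space is closed, so any subset of a compact set has compact closure. If $T\cap(L\times\{u\})$ is infinite, a countably infinite subset of it has compact closure in $L\times\{u\}$ by (1), and this is also its closure in $S$. Otherwise choose distinct points $(x_n,w_n)\in T$, $n\in\omega$, with $w_n\ne u$. If some $w$ equals infinitely many $w_n$, the corresponding points lie in the compact set $2^\lambda\times\{w\}\subset S$. If not, we may thin out and assume the $w_n$ are distinct. By Lemma 3 there is an infinite $W'\subset\{w_n:n\in\omega\}$ with $u\notin\overline{W'}$, and then infinitely many of our points lie in $2^\lambda\times\overline{W'}$, a compact subset of $S$. $\square$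

We identify $L\times\{u\}$ with $L$. Since $L$ is closed in $S$, both $\Delta$ and $B$ are closed in $S$.

## 5. A two-sided chain of planks and two points that no map separates

The next aim is a space $J$ with two points $p\ne q$ such that $f(p)=f(q)$ for every continuous $f$ into a $T_1$ space of pseudocharacter $<\lambda$.

**Why finitely many planks are not enough.** By Lemma 2 one would like to make $p$ a limit of the diagonal and $q$ a limit of the top edge of one plank, or of a finite chain of planks. This is never regular. Suppose a regular space contains planks $L_0,\dots,L_k$ as subspaces, with $\Delta_m,B_m,d^m_\alpha,b^m_\alpha$ denoting the copies of $\Delta,B,d_\alpha,b_\alpha$ in $L_m$, glued by $b^m_\alpha=d^{m+1}_\alpha$ for $m<k$, and two distinct points $p,q$ such that every neighborhood of $p$ contains a tail of $\Delta_0$ and every neighborhood of $q$ contains a tail of $B_k$. We claim that every neighborhood of $p$ contains a tail of each $\Delta_m$ and of $B_k$. Assume this for $\Delta_m$. Given an open $O\ni p$, regularity gives an open $O'\ni p$ with $\overline{O'}\subset O$. The set $O'$ contains a tail of $\Delta_m$, so by Lemma 1 its closure contains a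 tail of $B_m$; hence so does $O$. If $m<k$, this is a tail of $\Delta_{m+1}$. This proves the claim. But then every neighborhood of $p$ meets every neighborhood of $q$, so the space is not Hausdorff.

The failure shows what to do: the chain must have no first plank next to $p$. We take a chain indexed by $\mathbb Z$, with $p$ at $-\infty$ and $q$ at $+\infty$. A neighborhood of $p$ then contains only the planks far to the left, and the topological argument above spends one shrinking of the neighborhood per plank, so it goes nowhere. Lemma 2 needs no shrinking: it transports the same set $f^{-1}(V)$ along the whole chain.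

**Step 1: gluing.** This step builds the chain. Let $J_0$ be the quotient of $S\times\mathbb Z$ ($\mathbb Z$ discrete) by the identifications
$$(b_\alpha,n)\sim(d_\alpha,n+1)\qquad(\alpha<\lambda,\ n\in\mathbb Z),$$
with quotient map $\sigma$. Since $B\cap\Delta=\emptyset$, a point is identified with at most one other point and the classes have at most two points. If $C=\bigcup_nC_n\times\{n\}$ is closed in $S\times\mathbb Z$, the $n$-th slice of its saturation $\sigma^{-1}(\sigma(C))$ is
$$C_n\cup h(C_{n-1}\cap B)\cup h^{-1}(C_{n+1}\cap\Delta),$$
which is closed, because $B$ and $\Delta$ are closed in $S$ and $h$ is a homeomorphism between them. So $\sigma$ is a closed map with finite fibers, hence perfect.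

It follows that $J_0$ is regular (Engelking, *General Topology*, Thm 3.7.20). Here is the argument in our case. Points of $J_0$ are images of points, which are closed in $S\times\mathbb Z$, and $\sigma$ is closed, so $J_0$ is $T_1$. Let $x\notin F$ with $F$ closed. The fiber $\sigma^{-1}(x)$ is finite and disjoint from the closed set $\sigma^{-1}(F)$, so regularity of $S\times\mathbb Z$ gives disjoint open $G\supset\sigma^{-1}(x)$ and $G'\supset\sigma^{-1}(F)$. The sets $J_0\setminus\sigma((S\times\mathbb Z)\setminus G)$ and $J_0\setminus\sigma((S\times\mathbb Z)\setminus G')$ are open because $\sigma$ is closed. They consist of the points whose fibers lie in $G$ and in $G'$ respectively. So they contain $x$ and $F$, and they are disjoint.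

Let $S_n=\sigma(S\times\{n\})$. The restriction of $\sigma$ to $S\times\{n\}$ is injective, continuous and closed, so $S_n$ is a closed copy of $S$. Write $L_n,\Delta_n,B_n,d^n_\alpha,b^n_\alpha$ for the copies in $S_n$. Then
$$b^n_\alpha=d^{n+1}_\alpha,\qquad B_n=\Delta_{n+1}=S_n\cap S_{n+1},\qquad S_m\cap S_n=\emptyset\ \text{ if }|m-n|\ge2 .$$
For every $M\subset\mathbb Z$ the union $\bigcup_{m\in M}S_m=\sigma(S\times M)$ is closed in $J_0$.

**Step 2: the two ends.** This step adds $p$ and $q$. Let $J=J_0\cup\{p,q\}$, where $J_0$ is open with its topology, and $p,q$ have neighborhood bases ($n\in\mathbb Z$)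
$$P_n=\{p\}\cup\Bigl(J_0\setminus\bigcup_{m>n}S_m\Bigr),\qquad R_n=\{q\}\cup\Bigl(J_0\setminus\bigcup_{m<n}S_m\Bigr).$$
The traces on $J_0$ are open, $P_n\cap P_m=P_{\min(m,n)}$ and $R_n\cap R_m=R_{\max(m,n)}$, so this defines a topology in which $P_n$ and $R_n$ are open. Since $S_m$ meets only $S_{m-1},S_m,S_{m+1}$,
$$S_m\subset P_n\ \text{ for } m\le n-1,\qquad S_m\subset R_n\ \text{ for } m\ge n+1. \tag{2}$$
Also $P_{m-1}\cap S_m=\emptyset=R_{m+1}\cap S_m$, so each $S_m$ is closed in $J$.

**Proposition 5.** $J$ is regular, separable and totally countably compact.

**Proof.** *$T_1$.* A point $x\in S_m$ is closed in $J_0$ and is missed by $P_{m-1}$ and $R_{m+1}$. The complements of $p$ and $q$ are $J_0\cup R_0$ and $J_0\cup P_0$.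

*Regularity at $p$ and $q$.* The set $\{p\}\cup\bigcup_{m\le n}S_m$ has complement $\{q\}\cup(J_0\setminus\bigcup_{m\le n}S_m)=R_{n+1}$, so it is closed. It contains $P_n$, because a point of $J_0$ outside all $S_m$ with $m>n$ lies in some $S_m$ with $m\le n$. By (2) it is contained in $P_{n+1}$. Hence $\overline{P_n}\subset P_{n+1}$. The point $q$ is symmetric.

*Regularity at $x\in S_m$.* Let $U\ni x$ be open in $J$; shrinking, assume $U\subset J_0$. The set $W=J_0\setminus\bigcup_{|k-m|\ge2}S_k$ is open and contains $x$. Since $J_0$ is regular, choose an open $V\ni x$ whose closure in $J_0$ lies in $U\cap W$. Now $P_{m-2}\cap J_0\subset\bigcup_{k\le m-2}S_k$ is disjoint from $W$, and likewise $R_{m+2}\cap W=\emptyset$. So $p,q\notin\overline V$, and the closure of $V$ in $J$ lies in $U$.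

*Separability.* $J$ is the union of countably many separable subspaces $S_m$ and two points.

*Total countable compactness.* Let $T\subset J$ be infinite. If $T\cap S_m$ is infinite for some $m$, use that $S_m$ is closed in $J$ and totally countably compact by Proposition 4. Otherwise $T$ meets infinitely many $S_m$, and we find distinct $t_k\in T\cap S_{m_k}$ with $m_k\to-\infty$ or $m_k\to+\infty$. By (2) the $t_k$ converge to $p$ or to $q$. Together with the limit they form a compact set, which is closed since $J$ is Hausdorff. $\square$

**Lemma 6.** If $Y$ is $T_1$ with $\psi(Y)<\lambda$ and $f:J\to Y$ is continuous, then $f(p)=f(q)$.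

**Proof.** Let $\kappa=\psi(Y)$, $y=f(p)$, write $\{y\}=\bigcap_{i<\kappa}V_i$ with $V_i$ open, and put $O_i=f^{-1}(V_i)$.

*Transport along the chain.* We claim that for all $i<\kappa$ and $m\in\mathbb Z$ there is $\gamma(i,m)<\lambda$ with $d^m_\alpha\in O_i$ for all $\alpha>\gamma(i,m)$. Fix $i$. As $p\in O_i$, there is $n$ with $P_n\subset O_i$, so by (2) $\Delta_m\subset S_m\subset O_i$ for all $m\le n-1$. If $O_i$ contains a tail of $\Delta_m$, then Lemma 2, applied to $f$ restricted to $L_m$ and to $V=V_i$, shows that $O_i$ contains a tail of $B_m=\Delta_{m+1}$. By induction the claim holds for every $m$.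

*Intersecting the $O_i$.* We now pass from the $O_i$ to $E=f^{-1}(y)=\bigcap_{i<\kappa}O_i$. By regularity of $\lambda$, $\gamma_m=\sup_{i<\kappa}\gamma(i,m)<\lambda$, so $d^m_\alpha\in E$ for all $\alpha>\gamma_m$. Thus $E$ meets every $S_m$.

*Reaching $q$.* Every neighborhood of $q$ contains $S_m$ for all large $m$ by (2), so $q\in\overline E$. Since $Y$ is $T_1$, $E=f^{-1}(y)$ is closed. Hence $f(q)=y=f(p)$. $\square$

The space $J$ itself is not yet the answer. The set $2^\lambda\times\{0\}$ is compact and open in $S$ and misses $L\times\{u\}$, where all the gluing happens. So its copy in $S_0$ is open and compact, hence clopen, in $J$, and its characteristic function is a nonconstant continuous map to $\mathbb R$.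

## 6. Lines in $J^\omega$: why a marker coordinate is needed

We must spread the relation "$p$ and $q$ cannot be told apart" to all points. Let $X=J^\omega$ with the product topology, and write $q^\infty=(q,q,\dots)$. Varying one coordinate of a point of $X$ gives a continuous map $J\to X$. So by Lemma 6 every continuous $F:X\to Y$, with $Y$ a $T_1$ space and $\psi(Y)<\lambda$, satisfies
$$F(x)=F(x')\quad\text{whenever } x,x' \text{ differ in one coordinate, where one has } p \text{ and the other } q. \tag{3}$$
The points $(a,q^\infty)$, $a\in J^{<\omega}$, are dense in $X$. So a quotient of $X$ would be rigid if it forced $F(a,w,q^\infty)=F(a,q,q^\infty)$ for all $a\in J^n$ and $w\in J$.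

The direct attempt is to collapse each line $\{(a,w,q^\infty):w\in J\}$ to a point. It destroys the space. The point $(a,w,q^\infty)$ lies on the line of $a$ and also on the line of $(a,w)$. So the lines overlap, and the equivalence relation they generate puts all points $(a,q^\infty)$ into one class. That class is dense in $X$. In any $T_1$ topology on the set of classes that makes the projection continuous, classes are closed, so the dense class is all of $X$ and only one point is left.

The remedy is to collapse not these lines but disjoint copies of them, marked by a $p$ in the next coordinate, and to let (3) connect the copy to the original. For $n\in\omega$ and $a\in J^n$ let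
$$E_a=\{x\in X:\ x_j=a_j\ (j<n),\quad x_{n+1}=p,\quad x_j=q\ (j\ge n+2)\},$$
the coordinate $x_n$ being free. Thus $E_\emptyset=\{(w,p,q,q,\dots):w\in J\}$ and $E_{(a_0)}=\{(a_0,w,p,q,q,\dots):w\in J\}$. Let
$$H_n=\bigcup_{a\in J^n}E_a=\{x\in X:\ x_{n+1}=p,\ x_j=q\ \text{for all } j\ge n+2\}.$$
Each $H_n$ is closed. For $x\in H_n$ the last index with $x_j\ne q$ is $n+1$, so the $H_n$ are pairwise disjoint; for fixed $n$ the sets $E_a$, $a\in J^n$, are clearly disjoint. Therefore the sets $E_a$ ($a\in J^{<\omega}$) together with the singletons of $X\setminus\bigcup_nH_n$ form a partition of $X$. Let $Q$ be this partition and $\pi:X\to Q$ the natural map.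

On the board, the chain for $n=0$ is
$$F(w,q^\infty)=F(w,p,q^\infty)=F(q,p,q^\infty)=F(q,q^\infty)=F(q^\infty).$$
Here the first and third equalities come from (3), and the second holds whenever $F$ is constant on $E_\emptyset$. What remains is a topology on $Q$ that is regular and makes $\pi$ continuous.

## 7. A regular topology on the partition $Q$

The classes $E_a$ are homeomorphic to $J$, which is not compact (it contains $L_0$, hence $\Delta_0\cong\lambda$, as a closed subspace). So $\pi$ does not have compact fibers and we cannot argue as for $J_0$. Instead we prescribe a subbase. The open sets should be boxes that are unions of classes. A box cuts a class $E_b$ badly only if it restricts the free coordinate of $E_b$. So we delete the sets $H_k$ whose free coordinate could be restricted, and keep at most one $H_n$, leaving its free coordinate unrestricted.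

For $N\ge1$ and open $U_0,\dots,U_{N-1}\subset J$ put $[U]=\{x:x_j\in U_j,\ j<N\}$ and
$$O(U)=[U]\setminus\bigcup_{k<N}H_k,\qquad O_n(U)=[U]\setminus\bigcup_{k<N,\,k\ne n}H_k\quad\text{if } n<N\text{ and }U_n=J .$$
We call $N$ the length. Let $\mathcal B$ be the family of all sets $O(U)$ and $O_n(U)$. They are open in $X$, since the $H_k$ are closed.

**Lemma 7.** Every $O\in\mathcal B$ is saturated, that is, a union of classes.

**Proof.** Consider a class $E_b$ with $|b|=k$; recall $E_b\subset H_k$. If $k\ge N$, then $E_b$ misses $H_i$ for $i<N$, and $[U]$ restricts only coordinates $j<N\le k$, which are coordinates of $b$ and constant on $E_b$. So $E_b$ lies in $O$ or misses it. If $k<N$, then $E_b$ is removed with $H_k$, except when $O=O_n(U)$ and $k=n$. In that case $E_b$ misses the removed sets, the free coordinate $n$ is unrestricted because $U_n=J$, and all other coordinates are constant on $E_b$. So again $E_b\subset O$ or $E_b\cap O=\emptyset$. $\square$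

Give $Q$ the topology with subbase $\{\pi(O):O\in\mathcal B\}$. (It covers $Q$: with $N=1$, $n=0$, $U_0=J$ we get $O_0(U)=X$.) By Lemma 7, $\pi^{-1}(\pi(O))=O$, so $\pi$ is continuous. Also, for disjoint $O,O'\in\mathcal B$ the sets $\pi(O),\pi(O')$ are disjoint.

**Proposition 8.** $Q$ is $T_1$.

**Proof.** For classes $c\ne d$ we give $O\in\mathcal B$ with $c\subset O$ and $O\cap d=\emptyset$. All factors $U_i$ not mentioned are $J$. Recall that a singleton class lies in no $H_k$, and that $E_a$ with $|a|=n$ lies in $H_n$ and misses the other $H_k$.

* $c=\{x\}$, $d=\{y\}$: pick $j$ with $x_j\ne y_j$ and take $O(U)$ of length $j+1$ with $U_j=J\setminus\{y_j\}$.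
* $c=\{x\}$, $d=E_b$, $|b|=k$: take $O(J,\dots,J)$ of length $k+1$; it omits $H_k\supset d$.
* $c=E_a$, $|a|=n$, $d=\{y\}$: since $y\notin H_n$, there is $j\ge n+1$ such that $y_j$ differs from the $j$-th coordinate of $E_a$. Take $O_n(U)$ of length $j+1$ with $U_j=J\setminus\{y_j\}$; this is allowed as $j\ne n$.
* $c=E_a$, $d=E_b$, $|a|=n\ne k=|b|$: take $O_n(J,\dots,J)$ of length $\max(n,k)+1$; it omits $H_k$.
* $c=E_a$, $d=E_b$, $|a|=|b|=n$: pick $j<n$ with $a_j\ne b_j$ and take $O_n(U)$ of length $n+1$ with $U_j=J\setminus\{b_j\}$. $\square$

**Proposition 9.** $Q$ is regular.

The proof occupies the rest of this section.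

**Step 1: reduction to subbasic sets.** It suffices to prove: for a class $c$ and $O\in\mathcal B$ with $c\subset O$ there is $O'\in\mathcal B$ with $c\subset O'$ such that
$$\text{every class } d \text{ with } d\cap O=\emptyset \text{ lies in some } O''\in\mathcal B \text{ disjoint from } O'. \tag{4}$$
Indeed, by Lemma 7 the classes not contained in $O$ are exactly those disjoint from $O$, so (4) says $\overline{\pi(O')}\subset\pi(O)$. If $G$ is any open neighborhood of $c$ in $Q$, there are $O_1,\dots,O_r\in\mathcal B$ with $c\in\bigcap_i\pi(O_i)\subset G$. The corresponding $\bigcap_i\pi(O_i')$ is an open neighborhood of $c$ whose closure lies in $\bigcap_i\overline{\pi(O'_i)}\subset G$. We may also replace $O$ by a smaller member of $\mathcal B$ that still contains $c$, since (4) for the smaller set implies (4) for the larger.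

**Step 2: how to separate a class from a closed box.** This step isolates the sets $O''$. Let $C=\{x:x_j\in C_j,\ j<N'\}$ with all $C_j$ closed in $J$.

* (i) If $d=\{y\}$ is a singleton class and $y_j\notin C_j$ for some $j<N'$, then the set $O(U)$ of length $N'$ with $U_j=J\setminus C_j$ and other $U_i=J$ contains $d$ and misses $C$.
* (ii) Let $d=E_b$, $|b|=k$. Call $E_b$ *strongly off* $C$ if for some $j<N'$ with $j\ne k$ the $j$-th coordinate of $E_b$ is not in $C_j$. In that case the set $O_k(U)$ of length $\max(N',k+1)$ with $U_j=J\setminus C_j$ and other $U_i=J$ contains $d$ and misses $C$.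

In (i), $y$ lies in no $H_k$. In (ii), $U_k=J$ because $j\ne k$, and $E_b$ misses the removed sets. So in both cases below we choose $O'$ inside a closed box $C$ and check that each $d$ disjoint from $O$ falls under (i) or (ii).

For $k\in\omega$ write $e_{k,k+1}=p$ and $e_{k,j}=q$ for $j\ge k+2$; these are the coordinates at indices $j>k$ of every $E_b$ with $|b|=k$.

**Step 3: the case $c=\{x\}$.** Here the danger is a class $E_b$ with $|b|<N$ that was removed from $O$ only by fiat. We use that $x$ lies in no $H_k$ to move the closed box off such classes.

If $O=O(U)$ or $O=O_n(U)$, then $x\in O(U)\subset O$, so we may assume $O=O(U)$, of length $N$. For each $k<N$, $x\notin H_k$ gives $j_k>k$ with $x_{j_k}\ne e_{k,j_k}$. Let $N'\ge N$ with $N'>j_k$ for all $k<N$. By regularity of $J$ choose open $U'_j\ni x_j$ ($j<N'$) with $\overline{U'_j}\subset U_j$ for $j<N$ and $e_{k,j_k}\notin\overline{U'_{j_k}}$ for $k<N$; these are finitely many conditions. Let $O'=O(U')\ni x$ and $C_j=\overline{U_j'}$. Then $O'\subset C$. Let $d\cap O=\emptyset$.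

* $d=\{y\}$: as $y$ lies in no $H_k$, $y\notin[U]$. So $y_j\notin U_j\supset C_j$ for some $j<N$. Use (i).
* $d=E_b$, $|b|=k<N$: the coordinate of $E_b$ at $j_k>k$ is $e_{k,j_k}\notin C_{j_k}$, so $d$ is strongly off $C$. Use (ii).
* $d=E_b$, $|b|=k\ge N$: $E_b$ misses $H_i$ for $i<N$, so $E_b\cap[U]=\emptyset$ and $b_j\notin U_j\supset C_j$ for some $j<N\le k$. So $d$ is strongly off $C$. Use (ii).

**Step 4: the case $c=E_a$, $|a|=n$.** First we normalize $O$. If $O$ is $O(U)$, or $O_m(U)$ with $m\ne n$, then its length $N$ is $\le n$, since otherwise $H_n\supset E_a$ would have been removed. Extend $U$ by factors $J$ to $\widetilde U$ of length $n+2$; then $\widetilde U_n=J$. The set $O_n(\widetilde U)$ has the same box $[U]$, and it removes all $H_k$ with $k<n+2$, $k\ne n$, among them all $H_k$ with $k<N$. So $E_a\subset O_n(\widetilde U)\subset O$. If $O=O_n(U)$ has length $n+1$, extend by one factor $J$ in the same way. So assume $O=O_n(U)$ with length $N\ge n+2$.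

Let $c_j$ ($j\ne n$) be the coordinates of $E_a$, so $c_{n+1}=p$ and $c_j=q$ for $j\ge n+2$. Put $N'=N+1$ and $U'_n=J$. For $j\ne n$, $j\le N$, choose open $U'_j\ni c_j$ such that
$$\overline{U'_j}\subset U_j\ (j<N),\qquad q\notin\overline{U'_{n+1}},\qquad p\notin\overline{U'_j}\ (n+2\le j\le N).$$
This is possible by regularity of $J$. Let $O'=O_n(U')\supset E_a$, $C_j=\overline{U'_j}$, $C_n=J$. Then $O'\subset C$. Let $d\cap O=\emptyset$.

* $d=\{y\}$: $y\notin[U]$, so $y_j\notin U_j$ for some $j<N$, and $j\ne n$ as $U_n=J$. Thus $y_j\notin C_j$. Use (i).
* $d=E_b$, $|b|=n$: $E_b$ misses $H_i$ for all $i\ne n$, so $E_b\cap[U]=\emptyset$. As $U_n=J$ and all coordinates of $E_b$ except the $n$-th are constant, some coordinate of $E_b$ with index $j\ne n$, $j<N$, is not in $U_j$, hence not in $C_j$. So $d$ is strongly off $C$.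
* $d=E_b$, $|b|=k<n$: $n+1\ge k+2$, so the $(n+1)$-st coordinate of $E_b$ is $q\notin C_{n+1}$, and $n+1\ne k$. So $d$ is strongly off $C$.
* $d=E_b$, $n<|b|=k<N$: the $(k+1)$-st coordinate of $E_b$ is $p$, and $p\notin C_{k+1}$ since $n+2\le k+1\le N$. So $d$ is strongly off $C$. (This is why $O'$ has length $N+1$.)
* $d=E_b$, $|b|=k\ge N$: $E_b$ misses $H_i$ for $i<N$, so $b_j\notin U_j$ for some $j<N\le k$, and $j\neq n$ as $U_n=J$. So $b_j\notin C_j$ and $d$ is strongly off $C$.

In the last four cases use (ii). With Proposition 8 this proves that $Q$ is regular, and in particular Hausdorff. $\square$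

## 8. Separability, total countable compactness and constancy of maps on $Q$

**Proof of Theorem A.** We verify that $Q$ has the remaining properties.

**Step 1: $Q$ is separable.** $X=J^\omega$ is a countable product of separable spaces, hence separable, and $\pi$ is a continuous surjection.

**Step 2: $X$ has the compactness we need.** We show that any sequence of distinct points $x^k\in X$ ($k\in\omega$) has infinitely many terms in one compact subset of $X$. Choose infinite sets $\omega\supset N_0\supset N_1\supset\cdots$ such that $\{x^k_j:k\in N_j\}$ has compact closure in $J$. This is possible: let $N_{-1}=\omega$ and suppose $N_{j-1}$ is given. If infinitely many $k\in N_{j-1}$ share one value $x^k_j$, take those $k$. Otherwise the set of values $\{x^k_j:k\in N_{j-1}\}$ is infinite; total countable compactness of $J$ gives an infinite subset of it with compact closure, and we take all $k\in N_{j-1}$ with values in that subset. Now pick $k_0<k_1<\cdots$ with $k_i\in N_i$. For each $j$, all but finitely many points of $\{x^{k_i}_j:i\in\omega\}$ come from indices $k_i\in N_j$. So this set has compact closure $K_j$, and $\{x^{k_i}:i\in\omega\}$ lies in $\prod_jK_j$, which is compact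 by Tychonoff's theorem.

**Step 3: $Q$ is totally countably compact.** We push Step 2 down to $Q$. Let $A\subset Q$ be infinite, and choose one point of $X$ from each class in $A$. By Step 2 infinitely many of these points lie in a compact $K\subset X$. So infinitely many elements of $A$ lie in $\pi(K)$, which is compact and hence closed in the Hausdorff space $Q$. The closure of this infinite subset of $A$ is a closed subset of $\pi(K)$, so it is compact.

**Step 4: $Q$ has more than one point.** A point $(w,q,q,\dots)$ with $w\in J$ has $x_{n+1}=q\ne p$ for all $n$, so it lies in no $H_n$. These points are distinct singleton classes.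

**Step 5: every map is constant.** Let $Y$ be $T_1$ with $\psi(Y)<\lambda$, let $g:Q\to Y$ be continuous, and put $F=g\circ\pi:X\to Y$. The map $F$ is continuous, so (3) holds, and $F$ is constant on each $E_a$. Let $a\in J^n$ and $w\in J$. The points $(a,w,p,q^\infty)$ and $(a,q,p,q^\infty)$ both belong to $E_a$. Hence
$$F(a,w,q^\infty)=F(a,w,p,q^\infty)=F(a,q,p,q^\infty)=F(a,q,q^\infty)=F(a,q^\infty),$$
where the first equality changes coordinate $n+1$ from $q$ to $p$ by (3), the second uses $E_a$, the third changes coordinate $n+1$ back by (3), and in the fourth the two arguments are the same point. By induction on the length, $F(a,q^\infty)=F(q^\infty)$ for all $a\in J^{<\omega}$. The points $(a,q^\infty)$ are dense in $X$, because a basic open set restricts only finitely many coordinates. The set $F^{-1}(F(q^\infty))$ is closed because $Y$ is $T_1$, and it contains this dense set, so it is $X$. Thus $F$ is constant, and since $\pi$ is onto, $g$ is constant. $\blacksquare$
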